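\title{Preprojective modules over graded artinian rings are gradable}

\begin{abstract}
Let $R$ be a right artinian ring graded by the integers, or more generally by a torsion-free group. We prove that every preprojective right $R$-module is gradable, that is, isomorphic to the underlying module of a graded module. This follows from a stronger statement: an indecomposable finitely generated module that is not gradable is a non-split quotient, and a non-split submodule, of finitely generated gradable modules all of whose indecomposable summands are longer than any prescribed bound. As further consequences, preinjective modules are gradable, and all finitely generated modules are gradable when the finitely generated graded indecomposable modules have bounded length. We also give a criterion for gradability and show that the result on preprojective modules characterizes the torsion-free groups among all grading groups.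
\end{abstract}

\section{Introduction}\label{sec:intro}

Rings and modules are unital, and modules are right modules. Let $\Gamma$ be a group, written multiplicatively with identity $e$. A \emph{$\Gamma$-graded ring} is a ring $R=\bigoplus_{\gamma\in\Gamma}R_\gamma$, a direct sum of additive subgroups with $R_\gamma R_\delta\subseteq R_{\gamma\delta}$ and $1\in R_e$. A \emph{graded $R$-module} is a module $N=\bigoplus_{\gamma\in\Gamma}N_\gamma$ with $N_\gamma R_\delta\subseteq N_{\gamma\delta}$. The motivating case is $\Gamma=\mathbb Z$, where $e=0$ and products of degrees are sums. Let $q$ be the functor from graded $R$-modules to $R$-modules that forgets the grading. An $R$-module $M$ is \emph{gradable} if $M\cong qN$ for some graded module $N$.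

Gradability is a real restriction. If $r=\sum_\omega r_\omega$ annihilates a graded module $N$ and $x\in N_\gamma$, then the terms of $0=\sum_\omega xr_\omega$ lie in the distinct degrees $\gamma\omega$, so each of them vanishes. Hence the annihilator of a gradable module contains the homogeneous components of its elements. For instance, let $k$ be a field and $R=k[x,y]/(x,y)^2$ with $\deg x=1$ and $\deg y=2$. The module $R/(x-y)$ has annihilator $k(x-y)$, which does not contain $x$, so it is not gradable. One is led to ask which properties of a module, formulated without reference to the grading, force it to be gradable.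

Let $R$ be right artinian. Write $\mathrm{mod}\text{-}R$ for the category of finitely generated $R$-modules, and $\operatorname{add}(X)$ for the class of direct summands of finite direct sums of copies of $X$.

\begin{definition}\label{def:preproj}
An indecomposable finitely generated $R$-module $Y$ is \emph{preprojective} if there is a finitely presented module $X$ such that $Y$ has no nonzero direct summand in $\operatorname{add}(X)$ and, for every non-split epimorphism $Z\to Y$ in $\mathrm{mod}\text{-}R$, the module $Z$ has a nonzero direct summand in $\operatorname{add}(X)$. Dually, $Y$ is \emph{preinjective} if there is a finitely generated module $X$ such that $Y$ has no nonzero direct summand in $\operatorname{add}(X)$ and, for every non-split monomorphism $Y\to Z$ in $\mathrm{mod}\text{-}R$, the module $Z$ has a nonzero direct summand in $\operatorname{add}(X)$.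
\end{definition}

The definition measures how far $Y$ is from being projective: every non-split epimorphism onto $Y$ must involve one of the finitely many indecomposable summands of $X$. An indecomposable projective module is preprojective with $X=0$, since every epimorphism onto it splits. Over $R=k[x]/(x^2)$ the simple module $k$ is preprojective with $X=R$: a finitely generated module is a direct sum of copies of $R$ and $k$, and if no copy of $R$ occurs, then it is semisimple and every epimorphism from it splits. In these simplest cases the modules are gradable. For $k$ over $k[x]/(x^2)$ with $\deg x=1$, place $k$ in degree $0$. For a $\mathbb Z$-graded right artinian ring, the indecomposable projective modules are direct summands of the gradable module $R$, and Corollary~\ref{cor:K} below shows that such summands are gradable. Moreover, it is known from work of Gordon--Green and Auslander--Smal\o\ that every preprojective module over a $\mathbb Z$-graded artin algebra is gradable; an artin algebra is an algebra that is finitely generated as a module over a commutative artinian ring. Right artinian rings form a larger class. The ring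
$\left(\begin{smallmatrix}\mathbb Q&\mathbb R\\0&\mathbb R\end{smallmatrix}\right)$,
graded with the off-diagonal corner in degree $1$, has length $3$ as a right module over itself, but it is not left artinian, as every artin algebra is, because the $\mathbb Q$-subspaces of the corner are left ideals. The following question comes from Dugas \cite{Dugas}.

\medskip
\noindent\emph{Let $R$ be a $\mathbb Z$-graded ring which is right artinian. Is every preprojective right $R$-module gradable?}
\medskip

The answer is yes, and the only property of $\mathbb Z$ that matters is that it has no torsion.

\begin{theorem}\label{thm:main}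
Let $\Gamma$ be a torsion-free group, for example $\Gamma=\mathbb Z$, and let $R$ be a $\Gamma$-graded right artinian ring. Then every preprojective right $R$-module is gradable.
\end{theorem}

The indecomposable modules in $\operatorname{add}(X)$ have bounded length. To show that a non-gradable module is not preprojective, it therefore suffices to cover it, in a non-split way, by modules with only long indecomposable summands. This is always possible. Throughout, \emph{length} means the composition length of the ungraded module.

\begin{theorem}\label{thm:long}
Let $\Gamma$ and $R$ be as in Theorem~\ref{thm:main}, and let $Y$ be an indecomposable finitely generated $R$-module that is not gradable. Then for every $\ell\ge1$ there are finitely generated gradable modules $Z$ and $Z'$, all of whose indecomposable direct summands are gradable of length greater than $\ell$, together with an epimorphism $Z\to Y$ and a monomorphism $Y\to Z'$. Neither map splits.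
\end{theorem}

A nonzero graded module is \emph{graded indecomposable} if it is not the direct sum of two nonzero graded submodules.

\begin{corollary}\label{cor:further}
Let $\Gamma$ and $R$ be as in Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(a)] Every preinjective right $R$-module is gradable.
\item[(b)] If the finitely generated graded indecomposable $R$-modules have bounded length, then every finitely generated $R$-module is gradable.
\end{enumerate}
\end{corollary}

\begin{theorem}\label{thm:groups}
For a group $\Gamma$ the following are equivalent:
\begin{enumerate}
\item[(i)] for every $\Gamma$-graded right artinian ring, all preprojective right modules are gradable;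
\item[(ii)] $\Gamma$ is torsion-free.
\end{enumerate}
\end{theorem}

The proof of Theorem~\ref{thm:long} uses only lengths and supports of graded modules. Every module $Y$ can be unrolled along the grading into a graded module $pY$ that has a copy of $Y$ in each degree (Section~\ref{sec:example}). An indecomposable finitely generated $Y$ is gradable exactly when $pY$ has a nonzero finitely generated graded direct summand (Proposition~\ref{prop:criterion}); this rests on the fact that graded indecomposable modules stay indecomposable when the grading is forgotten (Section~\ref{sec:end}). For non-gradable $Y$ we cut $pY$ down to a finitely generated module that agrees with it on a large finite window of degrees (Section~\ref{sec:trunc}). A short graded indecomposable summand of the truncation occupies few degrees (Section~\ref{sec:supp}). If it met the center of the window, it would lie far from the edge, and it would then be a summand of $pY$ itself, which is impossible. So the long summands alone carry the copy of $Y$ in degree $e$. Section~\ref{sec:cons} derives the remaining results.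

\section{Unrolling a module along the grading}\label{sec:example}

Let $R$ be $\Gamma$-graded and let $Y$ be an $R$-module. Since $Y$ carries no degrees, we supply them freely: put
\[
pY=\bigoplus_{\gamma\in\Gamma}Yt^\gamma,\qquad (yt^\gamma)r=(yr)t^{\gamma\omega}\quad\text{for } r\in R_\omega,
\]
where $Yt^\gamma=(pY)_\gamma$ is a copy of the additive group of $Y$. This is a graded module, an isomorphism $Y\cong Y'$ induces a graded isomorphism $pY\cong pY'$, and the map
\[
\varepsilon\colon q\,pY\to Y,\qquad yt^\gamma\mapsto y,
\]
is $R$-linear and restricts to a bijection $Yt^\gamma\to Y$ in each degree.

We compute $pY$ for the example of the introduction: $\Gamma=\mathbb Z$, $R=k[x,y]/(x,y)^2$, $\deg x=1$, $\deg y=2$. First take the gradable module $Y'=R/(y)$, with basis $u,v$ and $ux=v$, $uy=vx=vy=0$. Writing $u_n=ut^n$ and $v_n=vt^n$, we have $u_nx=v_{n+1}$ and $u_ny=0$, so $pY'$ falls apart into the pieces $ku_n\oplus kv_{n+1}$, each a graded copy of $Y'$.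

Now take the non-gradable module $Y=R/(x-y)$, with basis $u,v$ and $ux=uy=v$, $vx=vy=0$. In $pY$ we have
\[
u_nx=v_{n+1},\qquad u_ny=v_{n+2},\qquad v_nx=v_ny=0 ,
\]
so consecutive generators are tied together by $u_ny=u_{n+1}x$, and $pY$ is an infinite zigzag (Figure~\ref{fig:zigzag}). Fix $m\ge1$ and let $G$ be the submodule generated by the homogeneous elements of degrees $-m,\dots,m$. It has basis $u_n$ ($-m\le n\le m$) and $v_n$ ($-m\le n\le m+2$), and
\[
G=kv_{-m}\oplus G',
\]
where $G'$ is spanned by the remaining $4m+3$ basis vectors. The module $G'$ is graded indecomposable. Indeed, let $\varphi$ be a degree-preserving endomorphism of $G'$ and write $\varphi(u_n)=a_nu_n+b_nv_n$. Then $\varphi(v_{n+1})=\varphi(u_n)x=a_nv_{n+1}$ and $\varphi(v_{n+2})=\varphi(u_n)y=a_nv_{n+2}$. Computing $\varphi(v_{n+2})$ from $u_n$ and from $u_{n+1}$ gives $a_n=a_{n+1}$. So $\varphi=a+\nu$ with $a\in k$, where $\nu$ sends each $u_n$ into the span of the $v_i$ and kills the $v_i$; thus $\nu^2=0$. Hence $\varphi$ is invertible or nilpotent, and an idempotent $\varphi$ is $1$ or $0$.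

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.5,yscale=1.5]
\fill[gray!15] (-1.4,-0.4) rectangle (1.4,1.4);
\foreach \n in {-1,0,1} \node (u\n) at (\n,1) {$u_{\n}$};
\foreach \n in {-3,-2,2} \node[gray] (u\n) at (\n,1) {$u_{\n}$};
\foreach \n in {0,1,2,3} \node (v\n) at (\n,0) {$v_{\n}$};
\node[draw,circle,inner sep=1pt] (v-1) at (-1,0) {$v_{-1}$};
\foreach \n in {-2,4} \node[gray] (v\n) at (\n,0) {$v_{\n}$};
\foreach \a/\b in {-1/0,0/1,1/2} \draw[->,thick] (u\a) -- (v\b);
\foreach \a/\b in {-1/1,0/2,1/3} \draw[->,thick,dashed] (u\a) -- (v\b);
\foreach \a/\b in {-3/-2,-2/-1,2/3} \draw[->,gray] (u\a) -- (v\b);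
\foreach \a/\b in {-3/-1,-2/0,2/4} \draw[->,gray,dashed] (u\a) -- (v\b);
\end{tikzpicture}
\caption{Part of the graded module $pY$ for $Y=R/(x-y)$ over $R=k[x,y]/(x,y)^2$ with $\deg x=1$, $\deg y=2$. Columns are degrees; solid arrows are multiplication by $x$ and dashed arrows multiplication by $y$. The submodule generated by the shaded degrees $-1,0,1$ is drawn in black. It is the direct sum of the simple module spanned by the circled vector, at the edge of the window, and one zigzag of length $7$ that contains all of degree $0$.}\label{fig:zigzag}
\end{figure}

By Proposition~\ref{prop:local} below, $qG'$ is indecomposable. It contains $u_0$ and $v_0$, so $\varepsilon$ maps it onto $Y$, and this epimorphism does not split because $qG'$ is indecomposable of length $4m+3>2$. No finitely presented $X$ has all these modules in $\operatorname{add}(X)$, since their lengths are unbounded, so $Y$ is not preprojective. The short summand $kv_{-m}$ is an artifact of the cut: it is not a summand of $pY$, because $v_{-m}=u_{-m-1}x$ while $x$ kills $kv_{-m}$.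

For the monomorphism we pass to a quotient. The span $U$ of the $u_n$ with $n>m$ or $n<-m-2$ and the $v_n$ with $|n|>m$ is a submodule that vanishes in degrees $-m,\dots,m$. In $H=pY/U$ both $x$ and $y$ kill $u_m$, and $H=ku_m\oplus H'$, where $H'$ has basis $u_n$ ($-m-2\le n\le m-1$) and $v_n$ ($|n|\le m$). The relations $v_{n+2}=u_ny=u_{n+1}x$ for $-m-2\le n\le m-2$ make $H'$ graded indecomposable by the computation above. The sum $s$ of all $u_n$ in $H'$ satisfies $sx=sy=\sum_{|n|\le m}v_n$, so $u\mapsto s$ embeds $Y$ in $qH'$.

In general we cannot compute the decomposition of $G$ or $H$. What survives is the picture: short summands sit only near the edge of the window.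

\section{Supports}\label{sec:supp}

\emph{In Sections~\ref{sec:supp}--\ref{sec:trunc}, $\Gamma$ is torsion-free and $R$ is a $\Gamma$-graded right artinian ring.}

A \emph{graded homomorphism} is an $R$-linear map $\varphi$ with $\varphi(N_\gamma)\subseteq N'_\gamma$ for all $\gamma$, and a \emph{graded submodule} is a submodule that contains the homogeneous components of its elements. Kernels and images of graded homomorphisms are graded submodules. A nonzero graded module is \emph{graded simple} if it has no graded submodule other than $0$ and itself. The \emph{support} of $N$ is $\operatorname{supp}N=\{\gamma: N_\gamma\ne0\}$, and for $\sigma\in\Gamma$ the \emph{shift} $N(\sigma)$ is the module $N$ with the grading $N(\sigma)_\gamma=N_{\sigma\gamma}$. A finitely generated graded module is generated by finitely many homogeneous elements, namely the components of any finite generating set. We use the following textbook facts.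

\begin{itemize}
\item \emph{Hopkins--Levitzki theorem.} A right artinian ring is right noetherian. Hence finitely generated $R$-modules have finite length and are finitely presented, and their submodules are finitely generated. An injective endomorphism of a module of finite length is bijective.
\item \emph{Jordan--H\"older theorem for graded modules.} A graded module of finite length has a finite chain of graded submodules with graded simple factors. The factors are unique up to order and graded isomorphism; their number is the \emph{graded length}, which is additive on short exact sequences. Such a module is a finite direct sum of graded indecomposable modules.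
\item \emph{Fitting's lemma for graded modules.} The ring of graded endomorphisms of a graded indecomposable module of finite length is \emph{local}, meaning that it is nonzero and its non-units form an ideal.
\item \emph{Krull--Schmidt theorem.} If $M=M_1\oplus\dots\oplus M_n$ has finite length and the $M_i$ are indecomposable, then every indecomposable direct summand of $M$ is isomorphic to some $M_i$.
\end{itemize}

Everything below depends on multiplication by $R$ moving degrees by a bounded amount, so we first show that $R$ has finite support. The obstacle is a graded simple module that is isomorphic to its own shifts, such as the Laurent polynomial ring $k[s,s^{-1}]$ with $\deg s=1$. This ring is graded simple as a module over itself and has infinite support; it is not artinian. The first step of the proof shows that finite \emph{ungraded} length excludes such modules.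

\begin{lemma}\label{lem:finsupp}
The ring $R$, and hence every finitely generated graded $R$-module, has finite support.
\end{lemma}

\begin{proof}
The support of $R$ is the union of the supports of its finitely many graded composition factors. So it suffices to treat a graded simple module $S$ of finite length.

We claim that the shifts $S(\gamma)$, $\gamma\in\Gamma$, are pairwise non-isomorphic as graded modules. Suppose that $S(\gamma)\cong S(\gamma')$ with $\gamma\ne\gamma'$. The isomorphism is an automorphism $\tau$ of the $R$-module $S$ with $\tau(S_\delta)\subseteq S_{\sigma\delta}$ for all $\delta$, where $\sigma=\gamma'\gamma^{-1}\ne e$. Since $\Gamma$ is torsion-free, the degrees $\sigma^i\delta$, $i\in\mathbb Z$, are distinct for each $\delta$. Let $0\ne s\in S$, choose $\delta$ with $s_\delta\neq0$, and let $a\le b$ be the least and the greatest $i$ with $s_{\sigma^i\delta}\ne0$. The component of $(1-\tau)s$ in degree $\sigma^a\delta$ is $s_{\sigma^a\delta}\neq0$, and its component in degree $\sigma^{b+1}\delta$ is $-\tau(s_{\sigma^b\delta})\ne0$. These two degrees are different. So $1-\tau$ is injective and its image contains no nonzero homogeneous element; in particular it is not surjective. This is impossible for a module of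 finite length, and the claim follows.

If $0\ne x\in S_\gamma$, then $r\mapsto xr$ maps $R_\delta$ to $S_{\gamma\delta}=S(\gamma)_\delta$, so it is a nonzero graded homomorphism $R\to S(\gamma)$. It is onto because $S(\gamma)$ is graded simple, so $S(\gamma)$ is a graded composition factor of $R$. There are finitely many of these up to isomorphism, so by the claim $\operatorname{supp}S$ is finite.

Finally, if $N$ is generated by homogeneous elements of degrees $\gamma_1,\dots,\gamma_n$, then $\operatorname{supp}N\subseteq\bigcup_i\gamma_i\operatorname{supp}R$.
\end{proof}

Fix a finite set $W\subseteq\Gamma$ with $e\in W=W^{-1}$ and $\operatorname{supp}R\subseteq W$, and let $W^n$ be the finite set of products of $n$ elements of $W$, with $W^0=\{e\}$. Then $W^n\subseteq W^{n+1}$. One may think of $W^n$ as the ball of radius $n$ about $e$; for $\Gamma=\mathbb Z$ take $W=[-w,w]$, so that $W^n=[-nw,nw]$. To prove that an additive map is $R$-linear, it is enough to test it on elements $r\in R_\omega$ with $\omega\in W$.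

A short module has few generators, each generator occupies a single translate of $W$, and indecomposability forces these translates to form a connected cluster.

\begin{lemma}\label{lem:short}
Let $N$ be a graded indecomposable module of length at most $\ell$ with $e\in\operatorname{supp}N$. Then $\operatorname{supp}N\subseteq W^{2\ell}$.
\end{lemma}

\begin{proof}
Choose homogeneous generators $x_1,\dots,x_n$ of $N$, none of which can be omitted, and let $\gamma_i$ be the degree of $x_i$. The chain $0\subset x_1R\subset x_1R+x_2R\subset\cdots$ is then strict, so $n\le\ell$. We have $\operatorname{supp}(x_iR)\subseteq\gamma_iW$. Define a graph on $\{1,\dots,n\}$ by joining $i$ and $j$ if $\gamma_iW\cap\gamma_jW\ne\emptyset$; in that case $\gamma_i\omega=\gamma_j\omega'$ with $\omega,\omega'\in W$, so $\gamma_i^{-1}\gamma_j=\omega\omega'^{-1}\in W^2$. If the graph were disconnected, the generators in one component and the remaining generators would generate two nonzero graded submodules with disjoint supports and sum $N$, and $N$ would be their direct sum. So the graph is connected, any two vertices are joined by a path with at most $n-1$ edges, and $\gamma_i^{-1}\gamma_j\in W^{2(n-1)}$ for all $i,j$. Since $e\in\gamma_iW$ for some $i$, this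 $\gamma_i$ lies in $W^{-1}=W$. Hence $\gamma_j\in W^{2n-1}$ for all $j$, and $\operatorname{supp}N\subseteq W^{2n}\subseteq W^{2\ell}$.
\end{proof}

\section{Ungraded endomorphisms of graded indecomposable modules}\label{sec:end}

A graded indecomposable module $N$ has more ungraded than graded endomorphisms, and a priori $qN$ could decompose. To rule this out we grade the ring $E=\operatorname{End}_R(qN)$ and show that the endomorphisms of degree different from $e$ lie in a nilpotent ideal.

Let $N$ be a finitely generated graded module. For $\sigma\in\Gamma$ let $E_\sigma$ be the set of $f\in E$ with $f(N_\gamma)\subseteq N_{\sigma\gamma}$ for all $\gamma$; thus $E_e$ is the ring of graded endomorphisms and $E_\sigma E_\tau\subseteq E_{\sigma\tau}$. For $f\in E$ define the additive map $f_\sigma$ by $f_\sigma(x)=f(x)_{\sigma\gamma}$ for $x\in N_\gamma$. If $r\in R_\delta$, then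
\[
f_\sigma(xr)=\bigl(f(x)r\bigr)_{\sigma\gamma\delta}=f(x)_{\sigma\gamma}\,r=f_\sigma(x)r,
\]
so $f_\sigma\in E_\sigma$. We have $E_\sigma=0$ unless $\sigma\in(\operatorname{supp}N)(\operatorname{supp}N)^{-1}$, which is a finite set by Lemma~\ref{lem:finsupp}. Hence $f=\sum_\sigma f_\sigma$ is a finite sum, and $E=\bigoplus_\sigma E_\sigma$ is a $\Gamma$-graded ring with finite support.

\begin{proposition}\label{prop:local}
Let $N$ be a finitely generated graded indecomposable module and $E=\operatorname{End}_R(qN)$. Then $E$ is local, so $qN$ is indecomposable. Every $h\in E$ with $h_e=1$ is invertible.
\end{proposition}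

\begin{proof}
By Fitting's lemma the set $J$ of non-units of $E_e$ is an ideal of $E_e$, and $E_e/J$ is a division ring. Put $I=J\oplus\bigoplus_{\sigma\ne e}E_\sigma$.

\emph{Step 1: $J$ is nilpotent.} This is the Harada--Sai argument. Let $c$ be the graded length of $N$; in this step all lengths are graded lengths. We show by induction on $n$, $1\le n\le c$, that the image of a product of $2^n-1$ elements of $J$ has length at most $c-n$. For $n=1$, an element of $J$ is not bijective, hence not surjective, as $N$ has finite length. Let the statement hold for some $n<c$. A product of $2^{n+1}-1$ elements of $J$ has the form $fgh$ with $g\in J$ and $f,h$ products of $2^n-1$ elements of $J$. Suppose that $\operatorname{im}(fgh)$ has length at least $c-n$. We have $\operatorname{im}(fgh)\subseteq\operatorname{im}(fg)\subseteq\operatorname{im}f$, the module $\operatorname{im}(fgh)$ is a quotient of $\operatorname{im}h$, and $\operatorname{im}f$ and $\operatorname{im}h$ have length at most $c-n$. So all four images have length exactly $c-n>0$. Then $fg$ is injective on $\operatorname{im}h$, that is, $\operatorname{im}h\cap\ker(fg)=0$, and $\ker(fg)$ has length $n\ge1$. The lengths add up to $c$, so $N=\operatorname{im}h\oplus\ker(fg)$ with both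 summands nonzero and graded, a contradiction. For $n=c$ we obtain $J^L=0$ with $L=2^c-1$.

\emph{Step 2: $I$ is an ideal of $E$.} Consider a product of two homogeneous elements of $E$, one of which lies in $I$. If the product has degree different from $e$, it lies in $I$. If both factors have degree $e$, it lies in $J$. It remains to show that $ab\in J$ for $a\in E_\sigma$, $b\in E_{\sigma^{-1}}$, $\sigma\ne e$. The powers $a^n$ lie in the degrees $\sigma^n$, which are distinct because $\Gamma$ is torsion-free, and $E$ has finite support; so $a^n=0$ for some $n$. If $ab$ were a unit $z$ of $E_e$, then $a(bz^{-1})=1$, and by induction $a^n(bz^{-1})^n=1$, giving $1=0$ in $E$, although $N\ne0$.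

\emph{Step 3: $I$ is nilpotent.} The idea is that a long nonzero product must return to the same degree many times, and each return contributes a factor in $J$. Let $s=|\operatorname{supp}E|$ and $m=sL$. Suppose that $a_1,\dots,a_m\in I$ are homogeneous of degrees $\sigma_1,\dots,\sigma_m$ with $a_1\cdots a_m\ne0$. The partial products $a_1\cdots a_i$, $0\le i\le m$, are nonzero, so their degrees $d_i=\sigma_1\cdots\sigma_i$ lie in $\operatorname{supp}E$. Among these $sL+1$ elements of a set of size $s$, some $L+1$ coincide, say $d_{i_0}=\dots=d_{i_L}$ with $i_0<\dots<i_L$. Each block $a_{i_j+1}\cdots a_{i_{j+1}}$, $0\le j<L$, has degree $d_{i_j}^{-1}d_{i_{j+1}}=e$ and lies in $I$, hence in $J$. The $L$ blocks are consecutive, so $a_1\cdots a_m$ has a factor in $J^L=0$, a contradiction. As $I$ is spanned additively by homogeneous elements, $I^m=0$.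

\emph{Conclusion.} Since $I$ is nilpotent, $1+I$ consists of units; this contains every $h$ with $h_e=1$. Since $E/I\cong E_e/J$ is a division ring, every $f\notin I$ satisfies $ff',f'f\in1+I$ for some $f'$ and is therefore a unit. So $I$ is the set of non-units and $E$ is local. A local ring has no idempotents other than $0$ and $1$: if $z=z^2$, one of $z$, $1-z$ is a unit. Hence $qN$ is indecomposable.
\end{proof}

\begin{corollary}\label{cor:K}
Let $N=N_1\oplus\dots\oplus N_n$ be a finitely generated graded module with graded indecomposable summands $N_i$. Then every indecomposable direct summand of $qN$ is isomorphic to some $qN_i$. In particular it is gradable.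
\end{corollary}

\begin{proof}
The modules $qN_i$ are indecomposable by Proposition~\ref{prop:local}; apply the Krull--Schmidt theorem.
\end{proof}

\section{A criterion for gradability}\label{sec:crit}

The map $\varepsilon$ turns a graded homomorphism $N\to pY$ into a homomorphism $qN\to Y$. Finite support allows a construction in the other direction. Let $N$ be a graded module with finite support and $\varphi\colon pY\to N$ a graded homomorphism. Define
\begin{equation}\label{eq:hat}
\widehat\varphi\colon Y\to qN,\qquad \widehat\varphi(y)=\sum_{\gamma\in\Gamma}\varphi(yt^\gamma).
\end{equation}
The term $\varphi(yt^\gamma)$ lies in $N_\gamma$, so the sum is finite and $\varphi(yt^\gamma)$ is the component of $\widehat\varphi(y)$ in degree $\gamma$. The map $\widehat\varphi$ is $R$-linear: for $r\in R_\omega$ we have $\widehat\varphi(y)r=\sum_\gamma\varphi(yr\,t^{\gamma\omega})=\widehat\varphi(yr)$, because $\gamma\mapsto\gamma\omega$ is a bijection of $\Gamma$.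

The two modules of Section~\ref{sec:example} suggest that $pY$ breaks into finitely generated pieces exactly when $Y$ is gradable. One piece already suffices.

\begin{proposition}\label{prop:criterion}
Let $\Gamma$ be torsion-free, $R$ a $\Gamma$-graded right artinian ring, and $Y$ an indecomposable finitely generated $R$-module. The following are equivalent:
\begin{enumerate}
\item[(a)] $Y$ is gradable;
\item[(b)] $\varepsilon\colon q\,pY\to Y$ splits;
\item[(c)] the graded module $pY$ has a nonzero finitely generated graded direct summand;
\item[(d)] $pY\cong\bigoplus_{\sigma\in\Gamma}N(\sigma)$ as graded modules, for some finitely generated graded module $N$ with $qN\cong Y$.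
\end{enumerate}
\end{proposition}

\begin{proof}
When (a) is assumed we may take $Y=qN$; the graded module $N$ is finitely generated because $Y$ is.

(a)$\Rightarrow$(b). The map $\sum_\gamma y_\gamma\mapsto\sum_\gamma y_\gamma t^\gamma$, with $y_\gamma\in N_\gamma$, is a section of $\varepsilon$. It is $R$-linear: for $r\in R_\omega$ the element $y_\gamma r\in N_{\gamma\omega}$ goes to $y_\gamma r\,t^{\gamma\omega}=(y_\gamma t^\gamma)r$.

(b)$\Rightarrow$(a). The image of a section is finitely generated. The homogeneous components of its generators generate a finitely generated graded submodule $G\subseteq pY$ that contains this image. Then $\varepsilon|_G$ splits, so $Y$ is isomorphic to a direct summand of $qG$ and is gradable by Corollary~\ref{cor:K}.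

(a)$\Rightarrow$(d). For $y\in N_\gamma$ and $\delta\in\Gamma$, send $yt^\delta$ to the element $y$ of the summand $N(\gamma\delta^{-1})$, where it has degree $\delta$ because $N(\gamma\delta^{-1})_\delta=N_\gamma$. For $r\in R_\omega$ we have $yr\in N_{\gamma\omega}$, so $(yt^\delta)r=yr\,t^{\delta\omega}$ goes to $yr$ in the summand indexed by $\gamma\omega(\delta\omega)^{-1}=\gamma\delta^{-1}$, which is the same summand. Thus the map is a graded homomorphism. In degree $\delta$ it is the bijection $\bigoplus_\gamma N_\gamma t^\delta\to\bigoplus_\sigma N_{\sigma\delta}$ that matches $\gamma$ with $\sigma=\gamma\delta^{-1}$.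

(d)$\Rightarrow$(c). The summand $N(e)=N$ is finitely generated, and it is nonzero because $Y\neq0$.

(c)$\Rightarrow$(a). Decomposing the given summand, we obtain a finitely generated graded indecomposable summand $P$ of $pY$, with graded projection $\pi\colon pY\to P$. It has finite support by Lemma~\ref{lem:finsupp}. Put $f=\varepsilon|_P\colon qP\to Y$ and $g=\widehat\pi\colon Y\to qP$. An element $x\in P_\gamma\subseteq Yt^\gamma$ equals $f(x)t^\gamma$, so the component of $gf(x)$ in degree $\gamma$ is $\pi(f(x)t^\gamma)=\pi(x)=x$. This says that $(gf)_e=1$. We have no control over the other components of $gf$, but by Proposition~\ref{prop:local} they do not matter: $gf$ is invertible. Hence $f$ is a split monomorphism, and since $qP\ne0$ and $Y$ is indecomposable, $Y\cong qP$.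
\end{proof}

\begin{remark}\label{rem:laurent}
The implication (c)$\Rightarrow$(a) fails without the artinian hypothesis. Let $R=k[s,s^{-1}]$ with $\deg s=1$ and $Y=R/(s-1)$. Then $pY$ has basis $t^n$ with $t^ns=t^{n+1}$, so $pY\cong R$ is finitely generated, but $Y$ is not gradable, because its annihilator contains $s-1$ and not $s$.
\end{remark}

\section{Truncating $pY$}\label{sec:trunc}

If $Y$ is not gradable, then $pY$ has no nonzero finitely generated graded summand, while its finitely generated truncations are finite sums of such summands. The next lemma compares the two. Since $R$ moves degrees only within $W$, a module $P$ supported in a set $A$ interacts only with the degrees in $AW$, and it cannot distinguish two modules that agree there. The margin between $A$ and $AW$ is needed, as the summand $kv_{-m}$ in Section~\ref{sec:example} shows.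

\begin{lemma}\label{lem:local}
Let $A\subseteq\Gamma$ and $D=AW$. Let $M$ and $P$ be graded modules with $\operatorname{supp}P\subseteq A$.
\begin{enumerate}
\item[(a)] Let $G\subseteq M$ be a graded submodule with $G_\delta=M_\delta$ for all $\delta\in D$. Then every graded homomorphism $\pi\colon G\to P$ extends to a graded homomorphism $\tilde\pi\colon M\to P$.
\item[(b)] Let $U\subseteq M$ be a graded submodule with $U_\delta=0$ for all $\delta\in D$, and let $\rho\colon M\to M/U$ be the projection. Then every graded homomorphism $\iota\colon P\to M/U$ lifts to a graded homomorphism $\tilde\iota\colon P\to M$ with $\rho\tilde\iota=\iota$.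
\end{enumerate}
Consequently, if $P$ is a graded direct summand of $G$ in \textup{(a)}, or of $M/U$ in \textup{(b)}, then $P$ is isomorphic to a graded direct summand of $M$.
\end{lemma}

\begin{proof}
Note that $A\subseteq D$, because $e\in W$.

(a) Let $\tilde\pi$ be the additive map that equals $\pi$ on $M_\gamma=G_\gamma$ for $\gamma\in D$ and is zero on $M_\gamma$ for $\gamma\notin D$. It extends $\pi$, since $\pi(G_\gamma)\subseteq P_\gamma=0$ for $\gamma\notin D$. Let $x\in M_\gamma$ and $r\in R_\omega$ with $\omega\in W$. If $\gamma\in D$, then $x$ and $xr$ lie in $G$, so $\tilde\pi(xr)=\pi(xr)=\pi(x)r=\tilde\pi(x)r$. If $\gamma\notin D$, then $\gamma\omega\notin A$, since otherwise $\gamma\in A\omega^{-1}\subseteq AW=D$; hence $\tilde\pi(xr)\in P_{\gamma\omega}=0$, and $\tilde\pi(x)r=0$ as well.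

(b) For $\delta\in D$ the map $\rho$ restricts to a bijection $M_\delta\to(M/U)_\delta$. For $x\in P_\gamma$ with $\gamma\in A$, let $\tilde\iota(x)$ be the unique element of $M_\gamma$ with image $\iota(x)$, and extend additively to $P$; then $\tilde\iota$ preserves degrees and $\rho\tilde\iota=\iota$. Let $r\in R_\omega$ with $\omega\in W$. Both $\tilde\iota(xr)$ and $\tilde\iota(x)r$ lie in $M_{\gamma\omega}$ and have image $\iota(x)r$ under $\rho$. Since $\gamma\omega\in D$, they are equal.

For the last statement, let $\iota$ be the inclusion of $P$ and $\pi$ the projection onto $P$, so that $\pi\iota=1_P$. In case (a) we have $\tilde\pi\iota=1_P$, and in case (b) we have $(\pi\rho)\tilde\iota=1_P$.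
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:long}]
Let $y_1,\dots,y_n$ generate $Y$. The window must contain the support of any graded indecomposable module of length at most $\ell$ that meets degree $e$, together with the margin required by Lemma~\ref{lem:local}. In view of Lemma~\ref{lem:short} we put $A=W^{2\ell}$ and $D=AW=W^{2\ell+1}$.

\emph{Key claim.} Let $T$ be either a graded submodule $G\subseteq pY$ with $G_\delta=Yt^\delta$ for $\delta\in D$, or a quotient $pY/U$ by a graded submodule with $U_\delta=0$ for $\delta\in D$. If $P$ is a graded indecomposable direct summand of $T$ of length at most $\ell$, then $P_e=0$. Indeed, if $P_e\ne0$, then $\operatorname{supp}P\subseteq A$ by Lemma~\ref{lem:short}, so $P$ is isomorphic to a graded direct summand of $pY$ by Lemma~\ref{lem:local}, and $Y$ is gradable by Proposition~\ref{prop:criterion}, contrary to the hypothesis.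

Suppose in addition that $T$ is finitely generated. Write $T$ as a finite direct sum of graded indecomposable modules, and let $T'$ be the sum of those of length greater than $\ell$. By the key claim, $T'_e=T_e$, and the projection $T\to T'$ is the identity in degree $e$. By Corollary~\ref{cor:K}, every indecomposable direct summand of $qT'$ is gradable of length greater than $\ell$. In particular $Y$ is not isomorphic to a direct summand of $qT'$, so no epimorphism $qT'\to Y$ and no monomorphism $Y\to qT'$ splits. It remains to find finitely generated truncations and the two maps.

\emph{Finite generation.} The groups $Yt^\delta$ are not submodules, so we record how to reach them from finitely many generators. For a finite set $B\subseteq\Gamma$ let $F_B\subseteq pY$ be the submodule generated by the finitely many elements $y_it^\gamma$ with $\gamma\in BW$. Then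
\begin{equation}\label{eq:FB}
Yt^\delta\subseteq F_B\qquad(\delta\in B).
\end{equation}
Indeed, $Y=\sum_i\sum_{\omega\in W}y_iR_\omega$, and for $r\in R_\omega$ we have $y_ir\,t^\delta=(y_it^{\delta\omega^{-1}})r$ with $\delta\omega^{-1}\in BW$.

\emph{The epimorphism.} Let $G$ be the submodule of $pY$ generated by $\bigcup_{\delta\in D}Yt^\delta$. It is graded, being generated by homogeneous elements, and $G_\delta=Yt^\delta$ for $\delta\in D$. By \eqref{eq:FB} it is contained in $F_D$, so it is finitely generated because $R$ is right noetherian. Take $T=G$ and $Z=qG'$. Since $e\in D$, we have $G'_e=G_e=Yt^e$, so $\varepsilon|_{G'}\colon Z\to Y$ is surjective.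

\emph{The monomorphism.} Dually, we divide $pY$ by those elements that never produce anything nonzero inside the window. Let $U=\bigoplus_\gamma U_\gamma$ with
\[
U_\gamma=\{\,yt^\gamma : yR_\omega=0\text{ for all }\omega\in\Gamma\text{ with }\gamma\omega\in D\,\}.
\]
Each $U_\gamma$ is an additive subgroup of $Yt^\gamma$. Let $yt^\gamma\in U_\gamma$ and $r\in R_\alpha$. If $(\gamma\alpha)\omega\in D$, then $yrR_\omega\subseteq yR_{\alpha\omega}=0$; so $(yt^\gamma)r=yr\,t^{\gamma\alpha}\in U_{\gamma\alpha}$, and $U$ is a graded submodule. For $\gamma\in D$, taking $\omega=e$ gives $y=y\cdot1=0$, so $U_\gamma=0$. For $\gamma\notin DW$, no $\omega\in W$ has $\gamma\omega\in D$, and $R_\omega=0$ for $\omega\notin W$, so $U_\gamma=Yt^\gamma$. Thus $H=pY/U$ has support in the finite set $DW$, and by \eqref{eq:FB} the finitely generated module $F_{DW}$ maps onto $H$. Take $T=H$ and $Z'=qH'$. Let $\psi\colon pY\to H\to H'$ be the composite of the two projections. Both are bijective in degree $e$, the first because $U_e=0$. The $R$-linear map $\widehat\psi\colon Y\to Z'$ of \eqref{eq:hat} has the component $\psi(yt^e)$ in degree $e$, which is nonzero for $y\ne0$. Hence $\widehat\psi$ is injective.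
\end{proof}

\section{Preprojective modules, bounded length and torsion}\label{sec:cons}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $Y$ be preprojective, with $X$ as in Definition~\ref{def:preproj}, and suppose that $Y$ is not gradable. Choose $\ell\ge1$ at least as large as the length of $X$, and let $Z\to Y$ be the non-split epimorphism of Theorem~\ref{thm:long}. Then $Z$ has a nonzero direct summand in $\operatorname{add}(X)$, hence an indecomposable direct summand $V\in\operatorname{add}(X)$. Decompose $X$ into indecomposable modules. Since $V$ is a direct summand of some $X^n$, the Krull--Schmidt theorem shows that $V$ is isomorphic to a direct summand of $X$, so its length is at most $\ell$. But every indecomposable direct summand of $Z$ has length greater than $\ell$, a contradiction.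
\end{proof}

The condition in Definition~\ref{def:preproj} that $Y$ have no nonzero summand in $\operatorname{add}(X)$ played no part in this argument.

\begin{proof}[Proof of Corollary~\ref{cor:further}]
(a) Repeat the preceding proof with the non-split monomorphism $Y\to Z'$ of Theorem~\ref{thm:long} in place of $Z\to Y$.

(b) Let $\ell\ge1$ bound the lengths of the finitely generated graded indecomposable modules. Suppose that $Y$ is finitely generated, indecomposable and not gradable, and take $Z\to Y$ as in Theorem~\ref{thm:long}. Since $Z$ maps onto $Y\ne0$, it has an indecomposable direct summand $V$, and $V\cong qN$ with $N$ graded of length greater than $\ell$. The module $N$ is finitely generated, and it is graded indecomposable, because a graded decomposition of $N$ is a decomposition of $qN$. This contradicts the choice of $\ell$. So all finitely generated indecomposable modules are gradable. A finitely generated module is a finite direct sum of such modules, and a direct sum of graded modules is graded.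
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:groups}]
The implication (ii)$\Rightarrow$(i) is Theorem~\ref{thm:main}. For (i)$\Rightarrow$(ii), suppose that $\theta\in\Gamma$ has finite order $n\ge2$. Let $R$ be the rational group algebra of the cyclic group $\langle\theta\rangle$, graded by $R_{\theta^i}=\mathbb Q\theta^i$ and $R_\gamma=0$ for $\gamma\notin\langle\theta\rangle$. It is finite-dimensional, hence artinian. By Maschke's theorem the group algebra of a finite group over a field of characteristic zero is semisimple, so every epimorphism of $R$-modules splits. The trivial module $Y=\mathbb Q$, on which $\theta$ acts as the identity, is simple, and it is preprojective with $X=0$. Let $N\ne0$ be a graded module and $0\ne x\in N_\gamma$. The elements $x,x\theta,\dots,x\theta^{n-1}$ are nonzero because $\theta$ is a unit, and they lie in the distinct degrees $\gamma\theta^i$, so $\dim_{\mathbb Q}N\ge n\ge2$. Hence $Y$ is not gradable, and (i) fails.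
\end{proof}

\begin{remark}\label{rem:torsion}
Torsion-freeness entered in two places: in Lemma~\ref{lem:finsupp}, and in Step~2 of Proposition~\ref{prop:local}, where it makes endomorphisms of degree different from $e$ nilpotent. The group algebra above has finite support, and what fails for it is Proposition~\ref{prop:local}. Every nonzero homogeneous element of $R$ is a unit, so $R$ is graded simple, but $z=\frac1n\sum_i\theta^i$ is an idempotent different from $0$ and $1$, so $qR$ decomposes. Proposition~\ref{prop:criterion} fails as well. For $Y=\mathbb Q$ the module $pY$ has basis $t^\gamma$ with $t^\gamma\theta=t^{\gamma\theta}$, so the span of the $t^{\theta^i}$ is a graded direct summand isomorphic to $R$, and $1\mapsto\frac1n\sum_it^{\theta^i}$ is a section of $\varepsilon$. Conditions (b) and (c) hold, although $Y$ is not gradable.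
\end{remark}

\begin{thebibliography}{9}

\bibitem{Dugas}
Alex Dugas, \emph{Gradable modules over artinian rings}, arXiv:1808.01375 (2018).

\end{thebibliography}
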